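\title{Puncturing a quadratic predicate: non-redundancy $n^{2+o(1)}$ via cup products and entropy}

\begin{abstract}
The non-redundancy $\operatorname{NRD}(R,n)$ of a predicate $R$ is the largest number of clauses in an $n$-variable instance of $\operatorname{CSP}(R)$ in which no clause is implied by the others. For a prime $p$ let $R_p^*$ be the set of nonzero $x\in\mathbb F_p^3$ with $x_1+x_2+x_3\in\{0,1\}$. We prove that $\operatorname{NRD}(R_p^*,n)=n^{2+o(1)}$ for every $p\ge 3$, while $\operatorname{NRD}(R_2^*,n)=\Theta(n^3)$. The case $p=3$ disproves the conjecture that $\operatorname{NRD}(R_3^*,n)=\Omega(n^{2+\delta})$ for some $\delta>0$. The proof views an instance as a two-dimensional complex, bounds its number of faces by the number of pairs plus the square of the first Betti number, and finds, over every $3$-graph with $n^{2+\delta}$ faces, a dense piece whose first Betti number is small.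
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Non-redundancy}

Let $D$ be a finite set and $R\subseteq D^r$ a predicate. An \emph{instance} of $\operatorname{CSP}(R)$ is a pair $(X,Y)$, where $X$ is a finite set of variables and $Y\subseteq X^r$ is a set of clauses; a variable may be repeated in a clause. An assignment $\sigma\colon X\to D$ \emph{satisfies} $y=(y_1,\dots,y_r)$ if $\sigma(y):=(\sigma(y_1),\dots,\sigma(y_r))\in R$. The instance is \emph{non-redundant} if every clause $y\in Y$ has a \emph{witness}: an assignment $\sigma_y$ that does not satisfy $y$ but satisfies every clause of $Y\setminus\{y\}$. The \emph{non-redundancy} $\operatorname{NRD}(R,n)$ is the maximum of $|Y|$ over non-redundant instances with $|X|=n$.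

A clause without a witness is implied by the other clauses and can be deleted without changing the set of solutions. Deleting such clauses one at a time, we see that every instance on $n$ variables has the same solutions as a subinstance with at most $\operatorname{NRD}(R,n)$ clauses. Trivially $\operatorname{NRD}(R,n)\le n^r$, and one asks for the exponent of $n$.

For a prime $p$ put
\[
R_p=\{x\in\mathbb F_p^3:\ x_1+x_2+x_3\in\{0,1\}\},\qquad R_p^*=R_p\setminus\{0^3\}.
\]
Thus $R_p$ is the zero set of the quadratic polynomial $f(x)=(x_1+x_2+x_3)(x_1+x_2+x_3-1)$, and $R_p^*$ is this zero set with one point removed. Three cases are elementary.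

\begin{lemma}\label{lem:easy}
\begin{enumerate}
\item[(a)] $\operatorname{NRD}(R_p,n)\le\binom{n+2}{2}$ for every prime $p$.
\item[(b)] $\operatorname{NRD}(R_p^*,n)\ge\lfloor\frac{n-1}{2}\rfloor^2$ for every prime $p\ge3$.
\item[(c)] $\lfloor n/3\rfloor^3\le\operatorname{NRD}(R_2^*,n)\le n^3$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For a clause $y$ let $f_y=f(t_{y_1},t_{y_2},t_{y_3})$, a polynomial of degree at most $2$ in the $n$ variables $(t_v)_{v\in X}$. At the point $\sigma_y$ the polynomial $f_y$ is nonzero and every other $f_{y'}$ vanishes. Hence the $f_y$ are linearly independent over $\mathbb F_p$, and there are at most $\binom{n+2}2$ of them.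

(b) Take variables $u_i,w_j$ with $1\le i,j\le\lfloor\frac{n-1}2\rfloor$, one variable $t$, and all clauses $(u_i,w_j,t)$. The witness of $(u_i,w_j,t)$ sets $u_i=w_j=0$, all other $u$ and $w$ equal to $1$, and $t=p-1$. This clause has sum $p-1\notin\{0,1\}$. Every other clause has sum $p$ or $p+1$, that is $0$ or $1$, and is not sent to $0^3$.

(c) Here $R_2=\mathbb F_2^3$ and $R_2^*=\operatorname{OR}_3$. Take disjoint sets $X_1,X_2,X_3$ of $\lfloor n/3\rfloor$ variables and all clauses in $X_1\times X_2\times X_3$. The witness of a clause is $0$ on its three variables and $1$ elsewhere.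
\end{proof}

\subsection{The question and the answer}

So for $p=2$ removing the point $0^3$ makes the exponent as large as possible, and for $p\ge3$ the exponent of $R_p^*$ lies between $2$ and $3$. The argument of Lemma~\ref{lem:easy}(a) still handles the clauses whose witness leaves $R_p$. It says nothing about clauses $y$ with $\sigma_y(y)=0^3$, and it cannot be repaired by another quadratic polynomial: such a polynomial is a sum of functions of two coordinates, and no sum of this kind, over any field, vanishes on $R_p^*$ without vanishing at $0^3$ (see the proof of Lemma~\ref{lem:surface}). This obstruction is present for every $p$, and for $p=2$ it costs a full power of $n$. It is natural to guess that it costs some power of $n$ for $p=3$ as well.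

For $p=3$ write $\operatorname{POLY}_f^*=R_3^*$. The bounds $\operatorname{NRD}(\operatorname{POLY}_f^*,n)=\Omega(n^2)$ and $\operatorname{NRD}(\operatorname{POLY}_f^*,n)=O(n^{2.75})$ are known, and the following conjecture comes from Brakensiek and Guruswami~\cite{BG}.

\medskip
\noindent\textbf{Conjecture.} \emph{$\operatorname{NRD}(\operatorname{POLY}_f^*,n)=\Omega(n^{2+\delta})$ for some $\delta>0$.}
\medskip

We show that it is false. Logarithms are natural unless a base is written.

\begin{theorem}\label{thm:main}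
There is an absolute constant $C_0$ such that for every prime $p\ge3$ and every $n\ge16$
\[
\Big\lfloor\frac{n-1}2\Big\rfloor^2\ \le\ \operatorname{NRD}(R_p^*,n)\ \le\ \binom{n+2}2+n^{2+C_0(\log\log n/\log n)^{1/5}} .
\]
In particular $\operatorname{NRD}(R_p^*,n)=n^{2+o(1)}$ for $p\ge3$. For $p=2$ one has $\operatorname{NRD}(R_2^*,n)=\Theta(n^3)$.
\end{theorem}

\begin{corollary}\label{cor:conj}
$\Omega(n^2)\le\operatorname{NRD}(\operatorname{POLY}_f^*,n)\le n^2\exp\big(O((\log n)^{4/5}(\log\log n)^{1/5})\big)$. For no $\delta>0$ is $\operatorname{NRD}(\operatorname{POLY}_f^*,n)=\Omega(n^{2+\delta})$.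
\end{corollary}

The corollary is the case $p=3$, since $n^{C_0(\log\log n/\log n)^{1/5}}=\exp(C_0(\log n)^{4/5}(\log\log n)^{1/5})$. Theorem~\ref{thm:main} follows from a criterion for arbitrary ternary predicates, Theorem~\ref{thm:criterion}. We do not determine whether the factor $n^{o(1)}$ can be removed.

\subsection{Outline}

The clauses whose witness takes the value $0^3$ form a tripartite $3$-graph $G$, which we view as a two-dimensional complex. The predicate $R_p$ is itself such a complex: a sphere for $p=2$, a torus for $p=3$. For $p\ge3$ the indicator of $0^3$ is, up to functions of pairs of coordinates, a product of two $1$-cocycles. Pulling this back along the witnesses gives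
\[
\#\text{faces}\ \le\ \#\text{pairs}+(\dim H^1)^2
\]
for $G$, for its subgraphs, and for everything obtained from them by splitting vertices (Section~\ref{sec:cup}). It remains to show that a $3$-graph with $n^{2+\delta}$ faces always has such a piece that violates the inequality (Theorem~\ref{thm:comb}). Section~\ref{sec:harm} isolates two expansion properties of a weighted $3$-graph that force $\dim H^1$ to be small. Section~\ref{sec:ext} chooses the piece and its weights as the maximizer of an entropy functional and shows that it has many more faces than pairs. Section~\ref{sec:exp} derives the two expansion properties from maximality, and Section~\ref{sec:end} collects the constants.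

\section{Three-graphs and cup products}\label{sec:cup}

\subsection{Pair functions and cocycles}

A \emph{$3$-graph} $K$ consists of disjoint finite vertex parts $V_1,V_2,V_3$ and a nonempty set of \emph{faces} $F(K)\subseteq V_1\times V_2\times V_3$, every vertex lying in a face. A face $e=(x,y,z)$ has vertices $v_1=x$, $v_2=y$, $v_3=z$ and \emph{pairs} $\pi_1=(y,z)$, $\pi_2=(z,x)$, $\pi_3=(x,y)$; the pair $\pi_i$ has type $i$ and omits $v_i$. We write $\partial_iK$ for the set of pairs of type $i$ of faces of $K$, and, for $F\subseteq F(K)$, we write $\partial F$ for the set of pairs, of all types, of faces in $F$. The \emph{codegree} of a pair is the number of faces that contain it.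

Let $a=(a_{12},a_{23},a_{31})$ be a triple of complex functions on the pairs $(x,y)$, $(y,z)$, $(z,x)$ of $K$, and consider the function $a_{12}(x,y)+a_{23}(y,z)+a_{31}(z,x)$ on $F(K)$.
\begin{itemize}
\item Functions on $F(K)$ of this form are \emph{pair functions}; they form a space $P(K)\subseteq\mathbb C^{F(K)}$.
\item The triple $a$ is a \emph{cocycle} if the function vanishes on every face; cocycles form a space $Z^1(K)$.
\item The triple $a$ is a \emph{coboundary} if $a_{12}=\varphi(y)-\varphi(x)$, $a_{23}=\varphi(z)-\varphi(y)$, $a_{31}=\varphi(x)-\varphi(z)$ for a function $\varphi$ on the vertices; coboundaries form a space $B^1(K)\subseteq Z^1(K)$.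
\end{itemize}
Put $h^1(K)=\dim Z^1(K)/B^1(K)$. For cocycles $a,b$ the \emph{cup product} is the function $(a\cup b)(x,y,z)=a_{12}(x,y)\,b_{23}(y,z)$ on $F(K)$. If $K$ is regarded as a simplicial complex with triangles $F(K)$, then $Z^1/B^1$ and $\mathbb C^{F(K)}/P(K)$ are its cohomology groups $H^1(K;\mathbb C)$ and $H^2(K;\mathbb C)$. This explains the names; no topology is used in the proofs.

\begin{lemma}\label{lem:cupdescends}
If $a,b\in Z^1(K)$ and one of them is a coboundary, then $a\cup b\in P(K)$. Consequently there is a space $W\subseteq\mathbb C^{F(K)}$ with $\dim W\le h^1(K)^2$ such that $a\cup b\in P(K)+W$ for all $a,b\in Z^1(K)$.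
\end{lemma}

\begin{proof}
If $a_{12}=\varphi(y)-\varphi(x)$, then $b_{23}=-b_{12}-b_{31}$ gives
$a_{12}b_{23}=\varphi(y)b_{23}+\varphi(x)b_{12}+\varphi(x)b_{31}$.
If $b_{23}=\varphi(z)-\varphi(y)$, then $a_{12}=-a_{23}-a_{31}$ gives
$a_{12}b_{23}=-\varphi(y)a_{12}-\varphi(z)a_{23}-\varphi(z)a_{31}$.
In both cases each term depends on one pair. Let $a^{(1)},\dots,a^{(h)}$ represent a basis of $Z^1/B^1$ and let $W$ be the span of the $h^2$ functions $a^{(i)}\cup a^{(j)}$; the second claim follows by bilinearity.
\end{proof}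

\subsection{Good $3$-graphs and splittings}

Fix a predicate $R\subseteq D^3$ and a point $o\in R$. A $3$-graph $K$ is \emph{good} for $(R,o)$ if for every face $e$ there is a map $\sigma_e\colon V(K)\to D$ with $\sigma_e(e)=o$ and $\sigma_e(e')\in R\setminus\{o\}$ for all faces $e'\ne e$.

\begin{lemma}\label{lem:reduce}
Let $(X,Y)$ be a non-redundant instance of $\operatorname{CSP}(R\setminus\{o\})$ with $|X|=n$. Then $Y=Y_1\sqcup Y_2$, where $|Y_1|\le\operatorname{NRD}(R,n)$ and either $Y_2=\emptyset$ or there is a good $3$-graph $G$ with $|F(G)|=|Y_2|$ and $|V_i(G)|\le n$.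
\end{lemma}

\begin{proof}
Fix witnesses $\sigma_y$ and let $Y_1=\{y:\sigma_y(y)\notin R\}$. The same witnesses show that $(X,Y_1)$ is non-redundant for $R$. For $y\in Y_2=Y\setminus Y_1$ we have $\sigma_y(y)\in R$ and $\sigma_y(y)\notin R\setminus\{o\}$, so $\sigma_y(y)=o$. Let $G$ have faces $((y_1,1),(y_2,2),(y_3,3))$ for $y\in Y_2$, and let $\sigma_y$ act by $(v,i)\mapsto\sigma_y(v)$.
\end{proof}

A $3$-graph $K$ \emph{lies over} $G$ if there is a map $\theta\colon V(K)\to V(G)$ with $\theta(V_i(K))\subseteq V_i(G)$ that sends faces to faces and is injective on $\partial_iK$ for each $i$. Two faces with the same image have pairs with the same images, hence the same pairs; so $\theta$ is injective on faces. The relation is transitive. Subgraphs of $G$ lie over $G$, and so does the result of splitting a vertex into several copies, provided that no two copies have a common neighbor. If $G$ is good and $K$ lies over $G$, then $K$ is good, with the maps $\sigma_{\theta(e)}\circ\theta$. This needs only injectivity on faces; injectivity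 on pairs is what keeps the number of pairs and the codegrees of $K$ bounded by those of $G$.

Regard $R$ itself as a $3$-graph whose parts are three disjoint copies of $D$, with the vertices in no tuple discarded. We say that $(R,o)$ satisfies the \emph{cup condition} if
\begin{equation}\label{eq:cupcond}
1_o\in P(R)+\operatorname{span}_{\mathbb C}\{a\cup b:\ a,b\in Z^1(R)\}.
\end{equation}

\begin{lemma}\label{lem:count}
Let $(R,o)$ satisfy the cup condition and let $K$ be good for $(R,o)$. Then $\mathbb C^{F(K)}=P(K)+W$ with $W$ as in Lemma~\ref{lem:cupdescends}, and $|F|\le|\partial F|+h^1(K)^2$ for every $F\subseteq F(K)$.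
\end{lemma}

\begin{proof}
The map $\sigma_e$ sends faces of $K$ to faces of $R$, hence pairs to pairs of the same type. Composition with $\sigma_e$ therefore takes $P(R)$ into $P(K)$, takes $Z^1(R)$ into $Z^1(K)$, and respects $\cup$. It takes $1_o$ to $1_e$, because $e$ is the only face sent to $o$. So \eqref{eq:cupcond} and Lemma~\ref{lem:cupdescends} give $1_e\in P(K)+W$ for every $e$. Now restrict to $F$: the restrictions of pair functions depend only on values on $\partial F$ and form a space of dimension at most $|\partial F|$, so $|F|=\dim\mathbb C^F\le|\partial F|+\dim W$.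
\end{proof}

If $1_o\in P(R)$, the same proof gives $|F(K)|\le|\partial F(K)|\le3n^2$ when $|V_i(K)|\le n$. The cup condition is a weaker hypothesis, paid for by the term $h^1(K)^2$.

\subsection{The surfaces $R_p$}

On $R_p$ let $s=x+y+z$, read as the integer $0$ or $1$. The $3$-graph $R_p$ has $3p$ vertices, $3p^2$ pairs and $2p^2$ faces. Every pair lies in exactly two faces, one with $s=0$ and one with $s=1$. The $2p$ faces at a vertex $x$ form one cycle $(x,y,z),(x,y+1,z),(x,y+1,z-1),\dots$, and the same holds in the other parts by symmetry. So $R_p$ is a closed surface, oriented by the sign $(-1)^s$ and connected (see the next proof), of Euler characteristic $3p-p^2$ and genus $(p-1)(p-2)/2$. For $p=2$ it is the octahedron, a sphere; for $p=3$ it is the torus of Figure~\ref{fig:torus}.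

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x={(1.5cm,0cm)},y={(0.75cm,1.3cm)}]
\fill[gray!35] (2,0)--(3,0)--(2,1)--cycle;
\foreach \m in {0,1,2,3} {\draw (\m,0)--(\m,3); \draw (0,\m)--(3,\m);}
\foreach \m in {0,1,2} {\foreach \n in {0,1,2} {\draw (\m+1,\n)--(\m,\n+1);}}
\foreach \m/\n/\s in {0/0/x_0,1/0/y_2,2/0/z_0,3/0/x_0,0/1/z_1,1/1/x_1,2/1/y_0,3/1/z_1,0/2/y_1,1/2/z_2,2/2/x_2,3/2/y_1,0/3/x_0,1/3/y_2,2/3/z_0,3/3/x_0}
{\node[circle,draw,fill=white,inner sep=1.5pt] at (\m,\n) {$\s$};}
\end{tikzpicture}
\caption{The 18 triples $(i,j,k)\in\mathbb F_3^3$ with $i+j+k\in\{0,1\}$, each drawn as the triangle $x_iy_jz_k$. Opposite sides of the parallelogram are identified, which gives a torus. Upward triangles have sum $0$, downward triangles have sum $1$, and the shaded triangle is $(0,0,0)$.}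
\label{fig:torus}
\end{figure}

\begin{lemma}\label{lem:surface}
For every prime $p$, a function $g$ on $R_p$ is a pair function if and only if $\sum_{R_p}(-1)^sg=0$.
\end{lemma}

\begin{proof}
If $g$ depends on two coordinates only, the two faces containing a given pair contribute opposite terms, so $\sum(-1)^sg=0$. (This holds over any field; as $\sum(-1)^s1_{0^3}=1$, no sum of such functions is a nonzero multiple of $1_{0^3}$ on $R_p$.) For the converse we show that the functions $m$ with $\sum mg=0$ for all $g\in P(R_p)$ are multiples of $(-1)^s$; then $P(R_p)$ has codimension one. Taking for $g$ the indicator of a pair shows that $m$ has opposite values on the two faces at the pair, so $(-1)^sm$ is unchanged when we pass between two faces with a common pair. Raising one coordinate by $1$ and then lowering another by $1$ is a sequence of two such moves from $\{s=0\}$ to itself. These sequences connect all points of the plane $\{s=0\}$, whose directions are spanned by differences of unit vectors, and every face with $s=1$ is one move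 away from it. Hence $(-1)^sm$ is constant.
\end{proof}

By the lemma, the cup condition for $(R_p,0^3)$ asks only for one product $a\cup b$ with nonzero signed sum. For $p=3$ let $\zeta\ne1$ be a cube root of unity and put
\[
a_{12}=\zeta^{\,y-x+1},\qquad a_{23}=\zeta^{\,z-y+2},\qquad a_{31}=\zeta^{\,x-z}.
\]
Modulo $3$ we have $z-y=y-x+s$ and $x-z=y-x-s$, so the exponents are $y-x$ plus $1$, $s+2$, $-s$. These are $1,2,0$ for $s=0$ and $1,0,2$ for $s=1$: the three values are the three cube roots of unity, and their sum is $0$. Thus $a$ and $\bar a$ are cocycles, $a\cup\bar a=\zeta^{-1-s}$, and the signed sum is $9(\zeta^{-1}-\zeta^{-2})\ne0$. The same idea works for all odd primes.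

\begin{lemma}\label{lem:cupp}
For every prime $p\ge3$ the pair $(R_p,0^3)$ satisfies the cup condition.
\end{lemma}

\begin{proof}
Let $\zeta\ne1$ be a complex $p$-th root of unity. The linear forms $y-x$, $\;y-x+s=2y+z$ and $y-x-s=-z-2x$ depend only on $(x,y)$, $(y,z)$ and $(z,x)$ respectively. So try
\[
a_{12}=\alpha_3\zeta^{y-x},\qquad a_{23}=\alpha_1\zeta^{2y+z},\qquad a_{31}=\alpha_2\zeta^{-z-2x},
\]
for which $a_{12}+a_{23}+a_{31}=\zeta^{y-x}(\alpha_3+\alpha_1\zeta^s+\alpha_2\zeta^{-s})$. With $\alpha_1=\zeta^{-1}-1$, $\alpha_2=1-\zeta$, $\alpha_3=\zeta-\zeta^{-1}$ the bracket is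
$(\zeta-\zeta^{-1})+(\zeta^{-1}-1)+(1-\zeta)=0$ for $s=0$ and $(\zeta-\zeta^{-1})+(1-\zeta)+(\zeta^{-1}-1)=0$ for $s=1$. Hence $a,\bar a\in Z^1(R_p)$, and $a\cup\bar a=\alpha_3\bar\alpha_1\zeta^{-s}$ has signed sum $\Sigma=p^2\alpha_3\bar\alpha_1(1-\zeta^{-1})$. Here $\alpha_3\ne0$ because $\zeta^2\ne1$, which is where $p\ge3$ is used. So $\Sigma\neq0$, the function $1_{0^3}-\Sigma^{-1}\,a\cup\bar a$ has signed sum $0$, and it lies in $P(R_p)$ by Lemma~\ref{lem:surface}.
\end{proof}

\begin{example}[the octahedron]\label{ex:octa}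
Let $K$ be complete, $F(K)=V_1\times V_2\times V_3$. Then $h^1(K)=0$. Indeed, let $a\in Z^1(K)$, fix $x_0\in V_1$, and put $\varphi(y)=a_{12}(x_0,y)$, $\varphi(z)=-a_{31}(z,x_0)$, $\varphi(x)=0$. The faces at $x_0$ give $a_{23}=\varphi(z)-\varphi(y)$, so subtracting the coboundary of $\varphi$ leaves a cocycle $a'$ with $a'_{23}=0$. Then $a'_{12}(x,y)=-a'_{31}(z,x)$ for all $x,y,z$, both sides depend on $x$ alone, and $a'$ is the coboundary of a function supported on $V_1$.

The smallest interesting case is the octahedron $\{0,1\}^3=R_2$. If it were good for $(R_p,0^3)$ with $p\ge3$, Lemma~\ref{lem:count} with $W=0$ would make $1_e$ a pair function, contrary to Lemma~\ref{lem:surface} for the prime $2$. So no octahedron lies over a $3$-graph that is good for $(R_p,0^3)$, $p\ge3$. The same computation shows that $(R_2,0^3)$ fails the cup condition: all cup products on $R_2$ are pair functions and $1_{0^3}$ is not.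
\end{example}

\begin{remark}
The space $W$ in Lemma~\ref{lem:count} cannot be dropped. The $3$-graph $R_p$ is good for $(R_p,0^3)$: for a face $(x_0,y_0,z_0)$ use $(x-x_0,y-y_0,z-z_0)$ if its sum is $0$ and $(x_0-x,y_0-y,z_0-z)$ if its sum is $1$; both maps permute $R_p$. Yet $P(R_p)\neq\mathbb C^{R_p}$.
\end{remark}

\subsection{The combinatorial theorem and the criterion}

Lemma~\ref{lem:count} is useless for $G$ itself as long as we only know $h^1(G)\le3n^2$. One source of cocycles is easy to see. Let $K$ be connected and let $G$ arise by identifying two vertices of the same part without a common neighbor. Pairs and faces are unchanged, so $Z^1(G)=Z^1(K)$, while $\dim B^1=|V|-1$ drops by one: $h^1(G)=h^1(K)+1$. Passing to $3$-graphs over $G$ allows us to undo such identifications. The next theorem, which no longer mentions a predicate, says that this freedom suffices.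

\begin{theorem}\label{thm:comb}
There is an absolute constant $C_0\ge2$ with the following property. Let $n\ge16$ and $C_0(\log\log n/\log n)^{1/5}\le\delta\le1$, and let $G$ be a $3$-graph with $|V_i(G)|\le n$ and $|F(G)|\ge n^{2+\delta}$. Then there are a $3$-graph $K$ over $G$ and $F\subseteq F(K)$ with $|F|>|\partial F|+h^1(K)^2$.
\end{theorem}

The exponent $2$ is the natural limit. In the $3$-graph of Lemma~\ref{lem:easy}(b) every face has a pair $(u_i,w_j)$ of its own; this persists in every $K$ over it, so $|F|\le|\partial F|$ always.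

\begin{theorem}\label{thm:criterion}
Let $R\subseteq D^3$ and $o\in R$ satisfy the cup condition~\eqref{eq:cupcond}. Then for $n\ge16$
\[
\operatorname{NRD}(R\setminus\{o\},n)\le\operatorname{NRD}(R,n)+n^{2+C_0(\log\log n/\log n)^{1/5}} .
\]
\end{theorem}

\begin{proof}[Proof, given Theorem~\ref{thm:comb}]
Let $\delta=C_0(\log\log n/\log n)^{1/5}$. If $\delta>1$ the bound follows from $|Y|\le n^3$. Let $\delta\le1$ and take $Y_1,Y_2,G$ from Lemma~\ref{lem:reduce}. If $|Y_2|\ge n^{2+\delta}$, Theorem~\ref{thm:comb} gives $K$ over $G$ and $F\subseteq F(K)$ with $|F|>|\partial F|+h^1(K)^2$. But $K$ is good, so this contradicts Lemma~\ref{lem:count}.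
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Theorem~\ref{thm:comb}]
For $p\ge3$ the upper bound follows from Theorem~\ref{thm:criterion}, Lemma~\ref{lem:cupp} and Lemma~\ref{lem:easy}(a). The rest is Lemma~\ref{lem:easy}(b),(c).
\end{proof}

The remaining sections prove Theorem~\ref{thm:comb}.

\section{Standard facts}\label{sec:tools}

All probability spaces are finite. For a random variable $\xi$ with law $\mu$, the entropy is $\mathrm H(\xi)=-\sum\mu\log\mu$, and $\mathrm H(\xi'\mid\xi)=\mathrm H(\xi,\xi')-\mathrm H(\xi)$. Both are nonnegative; $\mathrm H(\xi)\le\log N$ if $\xi$ takes at most $N$ values, and $\mathrm H(\xi'\mid\xi)\le\log N$ if $\xi'$ takes at most $N$ values given each value of $\xi$. Put $h_b(t)=-t\log t-(1-t)\log(1-t)$. For probability measures $\nu\ll\mu$ (that is, $\nu$ vanishes where $\mu$ does) the relative entropy is $\mathrm{KL}(\nu\|\mu)=\sum\nu\log(\nu/\mu)\ge0$. Subscripts denote marginals.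

\begin{itemize}
\item \emph{Chain rule.} For laws of $(\xi,\xi')$: $\mathrm{KL}(\nu\|\mu)=\mathrm{KL}(\nu_\xi\|\mu_\xi)+\mathbb E_{\xi\sim\nu_\xi}\mathrm{KL}(\nu(\cdot|\xi)\|\mu(\cdot|\xi))$. In particular relative entropy does not increase under taking marginals (\emph{monotonicity}).
\item \emph{Superadditivity.} $\mathrm{KL}(\nu\|\mu_1\otimes\mu_2)\ge\mathrm{KL}(\nu_1\|\mu_1)+\mathrm{KL}(\nu_2\|\mu_2)$; the difference is $\mathrm{KL}(\nu\|\nu_1\otimes\nu_2)$.
\item \emph{Gibbs inequality.} If $g\ge0$ is positive on the support of $\nu$, then $\mathbb E_\nu\log g-\mathrm{KL}(\nu\|\mu)\le\log\mathbb E_\mu g$, with equality for $\nu=\mu_g:=g\mu/\mathbb E_\mu g$; the difference is $\mathrm{KL}(\nu\|\mu_g)$.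
\item \emph{Duality and Riesz--Thorin.} For $1/r+1/r'=1$, $\|f\|_{r'}=\sup\{|\mathbb E[fg]|:\|g\|_r\le1\}$. If a linear operator $S$ on complex functions has $\|S\|_{q_0\to r_0}\le N_0$ and $\|S\|_{q_1\to r_1}\le N_1$, and $\frac1q=\frac{1-\vartheta}{q_0}+\frac{\vartheta}{q_1}$, $\frac1r=\frac{1-\vartheta}{r_0}+\frac{\vartheta}{r_1}$ with $0\le\vartheta\le1$, then $\|S\|_{q\to r}\le N_0^{1-\vartheta}N_1^{\vartheta}$.
\item \emph{Cheeger's inequality} (Lawler--Sokal, Jerrum--Sinclair). Let $T$ be a Markov kernel that is reversible for a positive probability measure $m$, that is, $m(a)T(a,b)=m(b)T(b,a)$. Then $T$ is self-adjoint on $L^2(m)$ with spectrum in $[-1,1]$. If $\sum_{a\in U,\,b\notin U}m(a)T(a,b)\ge\alpha\,m(U)$ whenever $m(U)\le\frac12$, then all eigenvalues of $T$ on functions of mean zero are at most $1-\alpha^2/2$.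
\end{itemize}

\section{Expansion bounds $h^1$}\label{sec:harm}

Let $K$ be a $3$-graph and $\mu$ a probability measure with full support on $F(K)$. We write $\mu$ also for the induced laws of vertices and pairs, such as $\mu(v)$, $\mu_{vw}$, $\mu(u\mid v,w)$.

\emph{Links.} For a vertex $v$ let $\mu^v$ be the conditional law of the two other vertices $(w,u)$ of a face, given that it contains $v$. For a set $U$ of neighbors of $v$, taken from both other parts, put
\[
t(U)=\tfrac12\big(\mu^v(w\in U)+\mu^v(u\in U)\big),\qquad\varepsilon(U)=\mu^v(\text{exactly one of }w,u\text{ is in }U).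
\]

\emph{Two adjacent faces.} For $\{i,j,k\}=\{1,2,3\}$ let $Q=Q_{ijk}$ be the law of $(v,w,u,w')\in V_i\times V_j\times V_k\times V_j$, where $(v,u)\sim\mu_{vu}$ and $w,w'$ are conditionally independent given $(v,u)$, each with law $\mu(\cdot\mid v,u)$. Both $\{v,w,u\}$ and $\{v,u,w'\}$ are then $\mu$-distributed faces.

Let $\Omega$ be the set of ordered pairs $(v,w)$ of distinct vertices in a common face; $|\Omega|=2|\partial F(K)|$.

\begin{proposition}\label{prop:harm}
Let $0<\alpha\le1$, $0<\eta\le\frac13$, $B\ge1$, $r=\frac2{1+\eta}$, and assume: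
\begin{enumerate}
\item[(E1)] $\varepsilon(U)\ge2\alpha\,t(U)$ for every vertex $v$ and every set $U$ of neighbors of $v$ with $t(U)\le\frac12$;
\item[(E2)] $\mathbb E_Q[f(v,w)g(u,w')]\le B\,\|f\|_{L^r(\mu_{vw})}\|g\|_{L^r(\mu_{uw'})}$ for all $i,j,k$ and all $f,g\ge0$.
\end{enumerate}
Let $\omega=\frac{1+\eta}{1-\eta}$, let $k_0\ge0$ be an integer and $q=2\omega^{k_0}$. Then
\[
h^1(K)\le M^2|\Omega|^{2/q},\qquad\text{where}\quad\log M=2k_0\log(2q/\alpha^2)+\eta^{-1}\log(6B).
\]
\end{proposition}

With $r=2$ and $B=1$, (E2) is the Cauchy--Schwarz inequality; with $r=1$ and $B=1$ it holds when $(v,w)$ and $(u,w')$ are independent. So (E2) asks for a little independence between the pair $(v,w)$ and the pair $(u,w')$ reached across two faces.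

\subsection{Harmonic cocycles}

On $\Omega$ take the measure $\varpi(v,w)=\frac16\mu_{vw}(v,w)$. Each of the six ordered types $(i,j)$ has mass $\frac16$, and $\varpi(v,w)=\varpi(w,v)$. The \emph{star} of $v$ is $\{(v,w)\in\Omega\}$, identified with the set of neighbors of $v$. It has mass $\frac13\mu(v)$, so the conditional law $\varpi^v$ of $w$ given $v$ is the equal mixture of the two marginals of $\mu^v$, and $\varpi^v(U)=t(U)$. For $f\colon\Omega\to\mathbb C$ define
\[
(Tf)(v,w)=\sum_u\mu(u\mid v,w)f(v,u),\qquad(Jf)(v,w)=f(w,v),\qquad(\Pi f)(v,w)=\mathbb E_{w''\sim\varpi^v}f(v,w''),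
\]
where $u$ is the third vertex of a face containing $v,w$. The operator $J$ is an isometry of every $L^q(\varpi)$. On the star of $v$, $T$ is the random walk on the link of $v$; since $\varpi^v(w)T(w,u)=\frac12\mu^v(w,u)$ is symmetric in $w$ and $u$, it is reversible for $\varpi^v$. The operator $\Pi$ is the orthogonal projection onto functions constant on stars. Such functions are fixed by $T$, and $\varpi^v$ is stationary, so $T\Pi=\Pi T=\Pi$.

Identify $a\in Z^1(K)$ with the antisymmetric function $A$ on $\Omega$ given by $A(x,y)=a_{12}(x,y)$, $A(y,z)=a_{23}(y,z)$, $A(z,x)=a_{31}(z,x)$ and $A(w,v)=-A(v,w)$. Then $A(v,w)+A(w,u)+A(u,v)=0$ for every ordering $v,w,u$ of a face, and coboundaries are the functions $\varphi(w)-\varphi(v)$. Let $\mathcal H$ be the orthogonal complement of $B^1(K)$ in $Z^1(K)$ inside $L^2(\varpi)$; thus $\dim\mathcal H=h^1(K)$. By symmetry of $\varpi$ and antisymmetry of $A$,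
\[
\sum_{(v,w)}\varpi(v,w)A(v,w)\big(\overline{\varphi(w)}-\overline{\varphi(v)}\big)=-2\sum_v\overline{\varphi(v)}\sum_w\varpi(v,w)A(v,w),
\]
so every $A\in\mathcal H$ satisfies $\Pi A=0$. The cocycle equation reads $A(v,w)-A(v,u)=-A(w,u)$. Average it over $u\sim\mu(\cdot\mid v,w)$; the right side becomes $-(TA)(w,v)$, so
\begin{equation}\label{eq:harm}
(I-T)A=-JTA,\qquad\Pi A=0\qquad(A\in\mathcal H).
\end{equation}

\subsection{Inverting $I-T$}

To solve \eqref{eq:harm} for $A$ we invert $I-T$ on the kernel of $\Pi$; this is the role of (E1). The flow out of $U$ in the star of $v$ is $\sum_{a\in U,b\notin U}\frac12\mu^v(a,b)=\frac12\varepsilon(U)\ge\alpha\,\varpi^v(U)$ when $\varpi^v(U)\le\frac12$. By Cheeger's inequality on each star, the eigenvalues of $T$ on $\ker\Pi$ lie in $[-1,1-\gamma]$ with $\gamma=\alpha^2/2$. Links are bipartite, so $-1$ is an eigenvalue and $\sum_jT^j$ diverges; we use the lazy walk instead. Put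
\[
L=\tfrac12(I+T),\qquad\Gamma=\tfrac12\sum_{j\ge0}L^j(I-\Pi).
\]
The eigenvalues of $L$ on $\ker\Pi$ lie in $[0,1-\frac\gamma2]$, so $\|L^j(I-\Pi)\|_{2\to2}\le(1-\frac\gamma2)^j$. Since $L$ and $\Pi$ are averaging operators, $\|L^j(I-\Pi)\|_{\infty\to\infty}\le2$. Riesz--Thorin gives $\|L^j(I-\Pi)\|_{q'\to q'}\le2(1-\frac\gamma2)^{2j/q'}$ for $q'\ge2$, and $(1-\frac\gamma2)^{2/q'}\le1-\frac{\gamma}{q'}$ by concavity of $x\mapsto x^{2/q'}$. Summing the geometric series,
\begin{equation}\label{eq:green}
\|\Gamma\|_{q'\to q'}\le q'/\gamma=2q'/\alpha^2\qquad(q'\ge2).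
\end{equation}
As $I-T=2(I-L)$, the series telescopes to $\Gamma(I-T)=I-\Pi$, and $\Gamma$ commutes with $T$ because $L$ and $\Pi$ do. Applying $\Gamma$ to \eqref{eq:harm} gives $A=-\Gamma JTA$.

One application of $T$ keeps the vertex $v$, so $JT$ cannot improve integrability by much: it carries a function of the first vertex to the same function of the second vertex, with all norms unchanged. We therefore substitute the identity into itself and move $T$ past $\Gamma$:
\begin{equation}\label{eq:fixed}
A=\Gamma JT\,\Gamma JTA=\Gamma J\Gamma\,SA\qquad(A\in\mathcal H),\qquad S:=TJT .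
\end{equation}
Unwinding the definitions, $(Sf)(v,w)=\mathbb E_u(Tf)(u,v)=\mathbb E_u\mathbb E_{w'}f(u,w')$ with $u\sim\mu(\cdot\mid v,w)$ and $w'\sim\mu(\cdot\mid v,u)$. If $(v,w)\sim\mu_{vw}$ has type $(i,j)$, then $(v,w,u,w')$ has law $Q_{ijk}$.

\begin{example}[product measures]
Let $K$ be complete and $\mu$ a product measure. Then $u$ and $w'$ are independent of $(v,w)$, so $Sf$ is constant on each of the six types. On a star, $T$ replaces a function on one side by its mean on the other side, so its eigenvalues on $\ker\Pi$ lie in $\{0,-1\}$ and $\Gamma$ is defined. By \eqref{eq:fixed}, $\mathcal H$ lies in the image of an operator of rank at most $6$, so $h^1(K)\le6$ however large $K$ is. (The true value is $0$ by Example~\ref{ex:octa}.) In general $S$ has large rank, but (E2) makes it smoothing in a weaker sense that still bounds the dimension.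
\end{example}

\subsection{Smoothing and dimension}

Let $f,g$ be functions on $\Omega$ and write $f_{ij}$ for the restriction to type $(i,j)$, with norm in $L^r(\mu_{vw})$. By (E2) applied to $|g|,|f|$,
\[
|\mathbb E_\varpi[g\cdot Sf]|\le\frac B6\sum_{(i,j)}\|g_{ij}\|_r\|f_{kj}\|_r .
\]
The map $(i,j)\mapsto(k,j)$ permutes the six types. By Cauchy--Schwarz and $\|\cdot\|_{\ell^2}\le\|\cdot\|_{\ell^r}$ for $r\le2$, the sum is at most $(\sum\|g_{ij}\|_r^r)^{1/r}(\sum\|f_{ij}\|_r^r)^{1/r}=6^{2/r}\|g\|_{L^r(\varpi)}\|f\|_{L^r(\varpi)}$, and $6^{2/r-1}=6^\eta\le6$. By duality $\|S\|_{r\to r'}\le6B$ with $r'=\frac2{1-\eta}=\omega r$. Also $\|S\|_{\infty\to\infty}\le1$. Riesz--Thorin with weight $r/q'$ on the first bound gives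
\begin{equation}\label{eq:hyper}
\|S\|_{q'\to\omega q'}\le(6B)^{r/q'}\le(6B)^{2/q'}\qquad(q'\ge2).
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:harm}]
Let $q_l=2\omega^l$, so $q=q_{k_0}$. By \eqref{eq:fixed}, \eqref{eq:green} and \eqref{eq:hyper}, every $A\in\mathcal H$ satisfies $\|A\|_{q_{l+1}}\le(2q/\alpha^2)^2(6B)^{2/q_l}\|A\|_{q_l}$ for $0\le l<k_0$. Since $\sum_l2/q_l\le\frac{\omega}{\omega-1}=\frac{1+\eta}{2\eta}\le\frac1\eta$, we get $\|A\|_q\le M\|A\|_2$ on $\mathcal H$.

A space of large dimension contains a function that is concentrated at some point, and this inequality limits concentration. For $\mathsf p\in\Omega$ we have $|A(\mathsf p)|^q\varpi(\mathsf p)\le\|A\|_q^q$, so $|A(\mathsf p)|\le M\varpi(\mathsf p)^{-1/q}\|A\|_2$. Let $(A_j)$ be an orthonormal basis of $\mathcal H$ and apply this to $A=\sum_j\overline{A_j(\mathsf p)}A_j$, for which $A(\mathsf p)=\|A\|_2^2=\sum_j|A_j(\mathsf p)|^2$. This gives $\sum_j|A_j(\mathsf p)|^2\le M^2\varpi(\mathsf p)^{-2/q}$. Summing against $\varpi$ and using H\"older's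 inequality,
\[
h^1(K)=\sum_j\|A_j\|_2^2\le M^2\sum_{\mathsf p}\varpi(\mathsf p)^{1-2/q}\le M^2|\Omega|^{2/q}.\qedhere
\]
\end{proof}

The point is that $M$ does not depend on the size of $K$, while $|\Omega|^{2/q}$ is an arbitrarily small power of $|\Omega|$.

\section{An extremal measure}\label{sec:ext}

Let $n,\delta,G$ be as in Theorem~\ref{thm:comb}, with $C_0\ge5$ to be fixed in Section~\ref{sec:end}. Put $\ell=\log n$ and $\rho=3\log(1+\log_2n)$. For $n\ge16$ we have $\log\ell>1$ and $1+\log_2n\le\ell^2$, and the lower bound on $\delta$ gives $\delta\ge2/\ell$. Hence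
\begin{equation}\label{eq:range}
\rho\le6\log\ell,\qquad\log(2/\delta)\le\log\ell,\qquad\delta\ell\ge\delta^5\ell\ge C_0^5\log\ell .
\end{equation}
We need a weighted $3$-graph $(K,\mu)$ over $G$ that satisfies (E1) and (E2) with parameters depending on $\delta$ only, and that still has large codegrees.

\subsection{Regularizing the codegrees}

Let $N=|F(G)|\le n^3$. Classify the faces by the triple $(\lfloor\log_2\operatorname{codeg}_G(\pi_i)\rfloor)_{i=1,2,3}$. Codegrees lie in $[1,n]$, so there are at most $(1+\log_2n)^3=\mathrm e^{\rho}$ classes. Let $G_0$ be the subgraph formed by a largest class, with $N_0\ge N\mathrm e^{-\rho}$ faces. There are numbers $d_i$ such that every pair in $\partial_iG_0$ has codegree in $[d_i,2d_i)$ in $G$. A face has one pair of each type, so $|\partial_iG_0|\le N/d_i$. Codegrees in $G_0$ are less than $2d_i$, so $N_0\le2d_in^2$, and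
\begin{equation}\label{eq:dlarge}
\log(2d_i)\ge\delta\ell-\rho .
\end{equation}
This is the only use of the hypothesis $N\ge n^{2+\delta}$. For every $K$ over $G_0$, injectivity on pairs and faces gives: $|\partial_iK|\le n^2$; pairs of type $i$ have codegree less than $2d_i$; and $|V_i(K)|\le n^2$, because distinct vertices of $V_i(K)$ lie in distinct pairs of a fixed type $j\ne i$.

\subsection{The functional}

Put
\[
c=\frac{\delta}{400},\qquad\kappa=\frac{1+c}3,\qquad\lambda=\frac c6,\qquad\kappa'=\kappa-\lambda=\frac{1+c/2}{3}.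
\]
For $K$ over $G_0$ and a probability measure $\mu$ on $F(K)$, let $e\sim\mu$ have pairs $\pi_i$ and vertices $v_i$, and define
\[
\Phi(K,\mu)=\mathrm H(e)-\kappa\sum_i\mathrm H(\pi_i)+\lambda\sum_i\mathrm H(v_i).
\]
With $h_i=\mathrm H(v_i\mid\pi_i)=\mathrm H(e)-\mathrm H(\pi_i)$ this becomes
\begin{equation}\label{eq:phi}
\Phi(K,\mu)=\kappa\sum_ih_i-c\,\mathrm H(e)+\lambda\sum_i\mathrm H(v_i).
\end{equation}
The main term rewards large codegrees, $h_i$ being the entropic form of the logarithm of a codegree. The term $-c\,\mathrm H(e)$ rewards passing to a smaller piece with the same codegrees, and the last term rewards splitting vertices. At a maximum neither operation is profitable, and this will give expansion. Both small terms are at most a small multiple of $\delta\ell$, so by \eqref{eq:dlarge} they cannot be bought at the price of the codegrees.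

A $3$-graph over $G_0$ has at most $N_0$ faces and $3N_0$ vertices, so there are finitely many up to isomorphism, and $\Phi(K,\cdot)$ is continuous on a simplex. Hence $\Phi$ attains its maximum. Deleting the faces of measure zero and the vertices left in no face does not change $\Phi$. \emph{From now on $(K,\mu)$ is a maximizer in which $\mu$ has full support on $F(K)$.}

\begin{lemma}\label{lem:hi}
$\log(2d_i)-h_i\le0.03\,\delta\ell+3\rho+3\log2$ for $i=1,2,3$.
\end{lemma}

\begin{proof}
By \eqref{eq:phi} and $\mathrm H(v_i)\le2\ell$ we have $\Phi(K,\mu)\le\kappa\sum h_i+6\lambda\ell=\kappa\sum h_i+c\ell$. The uniform measure on $F(G_0)$ is a competitor, with $\mathrm H(e)=\log N_0$ and $\mathrm H(\pi_i)\le\log(N/d_i)$. So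
\[
\Phi(K,\mu)\ge\log N-\rho-\kappa\sum_i\log(N/d_i)=\kappa\sum_i\log d_i-c\log N-\rho\ge\kappa\sum_i\log d_i-3c\ell-\rho .
\]
Since $\kappa\ge\frac13$, we get $\sum_i(\log(2d_i)-h_i)\le12c\ell+3\rho+3\log2$, and $12c=0.03\,\delta$. Each summand is nonnegative because codegrees are less than $2d_i$.
\end{proof}

\subsection{A dense family of faces}

The measure $\mu$ need not be close to uniform, and $K$ may have many pairs of small measure and small codegree. This is why Lemma~\ref{lem:count} was stated for subfamilies.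

\begin{proposition}\label{prop:dense}
There is $F\subseteq F(K)$ with $|F|-|\partial F|\ge\frac12n^{\delta/4}$.
\end{proposition}

\begin{proof}
Let $\psi_i(e)=\mu(e)/\mu(\pi_i(e))$ and $Z_i=\log(2d_i\psi_i(e))$ for $e\sim\mu$; then $\mathbb EZ_i=\log(2d_i)-h_i$. The negative part is small: given the pair $\pi_i$, with $x_e=2d_i\psi_i(e)$,
\[
\mathbb E[Z_i^-\mid\pi_i]=\frac1{2d_i}\sum_{e\ni\pi_i,\ x_e<1}x_e\log\frac1{x_e}\le\frac1{\mathrm e},
\]
as there are fewer than $2d_i$ terms and $x\log(1/x)\le1/\mathrm e$. With Lemma~\ref{lem:hi}, $\mathbb EZ_i^+\le0.03\,\delta\ell+3\rho+3$. If $\psi_i(e)>n^{-\delta/2}$, then $Z_i>\frac12\delta\ell-\rho$ by \eqref{eq:dlarge}. By \eqref{eq:range}, $3.1\rho+3\le22\log\ell\le0.02\,\delta\ell$, since $C_0^5\ge1100$; this is the inequality $0.03\,\delta\ell+3\rho+3\le\frac1{10}(\frac12\delta\ell-\rho)$. Markov's inequality gives $\mu(\psi_i>n^{-\delta/2})\le\frac1{10}$, so $F_0=\{e:\psi_i(e)\le n^{-\delta/2}\text{ for all }i\}$ has $\mu(F_0)\ge0.7$.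

Let $m=n^{\delta/4}$; by \eqref{eq:range}, $m\ge6$. Starting from $F_0$, repeatedly choose a pair $\pi$ whose codegree in the current family lies in $[1,m)$ and delete the faces containing it. Such a step removes mass at most $m\,n^{-\delta/2}\mu(\pi)=\mu(\pi)/m$, each pair is chosen at most once, and $\sum_\pi\mu(\pi)=3$ over the three types. So the deleted mass is at most $3/m\le\frac12<0.7$, and a nonempty family $F$ remains in which every pair of $\partial F$ has codegree at least $m$. Then $|F|\ge m$ and $m|\partial F|\le3|F|$, so $|\partial F|\le|F|/2$.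
\end{proof}

\section{Expansion from extremality}\label{sec:exp}

\subsection{The basic inequality}

Maximality is used through one inequality, which compares $\mu$ with every measure on every splitting of $K$.

\begin{lemma}\label{lem:master}
Let $K'$ lie over $K$, let $\nu'$ be a probability measure on $F(K')$ and $\nu$ its image on $F(K)$. Let $v_i'$ be the vertices of a $\nu'$-random face and $v_i$ their images. Then
\begin{equation}\label{eq:master}
\mathrm{KL}(\nu\|\mu)\ \ge\ \kappa'\sum_i\mathrm{KL}(\nu_{\pi_i}\|\mu_{\pi_i})+\lambda\sum_i\mathrm H_{\nu'}(v_i'\mid v_i).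
\end{equation}
\end{lemma}

\begin{proof}
Let $\chi(e)=-\log\mu(e)+\kappa\sum_i\log\mu(\pi_i(e))-\lambda\sum_i\log\mu(v_i(e))$, so that $\mathbb E_\mu\chi=\Phi(K,\mu)$. The derivative of $-\sum\mu\log\mu$ in a direction of total mass zero is $-\sum(\nu-\mu)\log\mu$, and likewise for marginals; so the derivative of $\Phi(K,\cdot)$ at $\mu$ in direction $\nu-\mu$ is $\mathbb E_\nu\chi-\mathbb E_\mu\chi$. As $\mu$ has full support, it is an interior maximum and the derivative vanishes: $\mathbb E_\nu\chi=\Phi(K,\mu)$. Writing each relative entropy as $-\mathrm H(\nu)-\sum\nu\log\mu$, we obtain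
\[
\mathrm{KL}(\nu\|\mu)-\kappa\sum_i\mathrm{KL}(\nu_{\pi_i}\|\mu_{\pi_i})+\lambda\sum_i\mathrm{KL}(\nu_{v_i}\|\mu_{v_i})=\mathbb E_\nu\chi-\Phi(K,\nu)=\Phi(K,\mu)-\Phi(K,\nu).
\]
By injectivity on faces and pairs, $\nu'$ and $\nu$ have the same face and pair entropies, and $\mathrm H(v_i')=\mathrm H(v_i)+\mathrm H(v_i'\mid v_i)$. Hence $\Phi(K,\nu)+\lambda\sum_i\mathrm H_{\nu'}(v_i'\mid v_i)=\Phi(K',\nu')\le\Phi(K,\mu)$, because $K'$ lies over $G_0$. Finally $v_1\in\pi_2$, $v_2\in\pi_3$, $v_3\in\pi_1$, so monotonicity gives $\sum_i\mathrm{KL}(\nu_{v_i}\|\mu_{v_i})\le\sum_i\mathrm{KL}(\nu_{\pi_i}\|\mu_{\pi_i})$, and $\kappa-\lambda=\kappa'$.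
\end{proof}

What matters in \eqref{eq:master} is that $\kappa'>\frac13$; with $\frac13$ in place of $\kappa'$ and $K'=K$ it is just monotonicity. For instance, if $\nu$ is $\mu$ conditioned on a connected component of mass $x$, all four relative entropies equal $\log\frac1x$, and $3\kappa'>1$ forces $x=1$: $K$ is connected.

The next lemmas are quantitative statements of the form
$\mathrm{KL}(\nu\|\mu)\ge\frac{1+x}2\big(\mathrm{KL}(\nu_\xi\|\mu_\xi)+\mathrm{KL}(\nu_{\xi'}\|\mu_{\xi'})\big)$ for a law $\mu$ of $(\xi,\xi')$, possibly with an additive loss. For $x=0$ this is monotonicity, and for $x=1$ it is superadditivity for product measures. Taking $\nu$ to be $\mu$ conditioned on $U_1\times U_2$ gives $\mu(U_1\times U_2)\le(\mu(U_1)\mu(U_2))^{(1+x)/2}$, which says that small sets expand.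

\begin{lemma}[pairs]\label{lem:pairs}
For every probability measure $\nu$ on the pairs $(v,w)$ of $K$ of a fixed type,
\[
\mathrm{KL}(\nu\|\mu_{vw})\ge\frac{1+c/2}2\big(\mathrm{KL}(\nu_v\|\mu_v)+\mathrm{KL}(\nu_w\|\mu_w)\big).
\]
\end{lemma}

\begin{proof}
Apply \eqref{eq:master} with $K'=K$ to the measure $\nu(v,w)\mu(u\mid v,w)$ on faces. By the chain rule the left side is $\mathrm{KL}(\nu\|\mu_{vw})$. The other two pairs contain $v$ and $w$ respectively, so by monotonicity $(1-\kappa')\mathrm{KL}(\nu\|\mu_{vw})\ge\kappa'(\mathrm{KL}(\nu_v\|\mu_v)+\mathrm{KL}(\nu_w\|\mu_w))$. Finally $\frac{\kappa'}{1-\kappa'}=\frac{1+c/2}{2-c/2}\ge\frac{1+c/2}2$.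
\end{proof}

\subsection{Links}

Fix a vertex $v$ and a set $U$ of its neighbors. Let $t=t(U)$, $\varepsilon=\varepsilon(U)$, and put $\iota=\mu^v(w,u\in U)$, $\iota'=\mu^v(w,u\notin U)$. From $2t=2\iota+\varepsilon$ and $\iota+\iota'+\varepsilon=1$,
\[
\iota=t-\varepsilon/2,\qquad\iota'=1-t-\varepsilon/2 .
\]
Let $K'$ be obtained from $K$ by replacing $v$ with two vertices $v^U,v^*$: faces at $v$ with $w,u\in U$ are attached to $v^U$, faces with $w,u\notin U$ are attached to $v^*$, the remaining faces at $v$ are deleted, and so are vertices left in no face. The neighbors of $v^U$ lie in $U$ and those of $v^*$ do not, so $K'$ lies over $K$. Splitting gains vertex entropy and loses the crossing faces; \eqref{eq:master} says that the loss is at least the gain. We read this in two ways: with a gain in the exponent but a constant factor, and without the gain but effective up to $t=\frac12$.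

\begin{lemma}\label{lem:link}
\textup{(a)} $\iota\le5\,t^{1+\lambda}$. \quad\textup{(b)} If $t\le\frac12$, then $\varepsilon\ge\frac23\lambda t$.
\end{lemma}

\begin{proof}
In both parts $\nu'$ agrees with $\mu$ on faces not at $v$ and gives total mass $\mu(v)$ to the faces at $v^U$ and $v^*$. We keep only the term of \eqref{eq:master} with the conditional entropy of the part containing $v$.

(a) If $t>\frac14$, then $t^\lambda\ge t>\frac14$ and $\iota\le t\le4t^{1+\lambda}$. Let $t\le\frac14$ and $\iota>0$. Then $\varepsilon\le2t$ and $\iota'\ge1-2t>0$. Give mass $t\mu(v)$ to the faces at $v^U$ and $(1-t)\mu(v)$ to the faces at $v^*$, in each case proportionally to $\mu$. Dividing \eqref{eq:master} by $\mu(v)$,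
\[
t\log\frac t\iota+(1-t)\log\frac{1-t}{\iota'}\ \ge\ \lambda h_b(t)\ \ge\ \lambda t\log\frac1t .
\]
The second term on the left is at most $(1-t)\log(1+\frac t{1-2t})\le t\,\frac{1-t}{1-2t}\le\frac32t$. Dividing by $t$ gives $\iota\le\mathrm e^{3/2}t^{1+\lambda}\le5t^{1+\lambda}$.

(b) If $\varepsilon>\frac12$, then $\varepsilon>t$; if $\iota=0$, then $\varepsilon=2t$. Both suffice, as $\lambda\le1$. Otherwise $\varepsilon\le\frac12$ and $0<\iota\le\iota'$, since $\iota'-\iota=1-2t\ge0$. Distribute the mass $\mu(v)$ as $\mu^v$ conditioned on the face not crossing. Then \eqref{eq:master} gives $\log\frac1{1-\varepsilon}\ge\lambda h_b(\frac\iota{1-\varepsilon})$, with $\frac{\iota}{1-\varepsilon}\le\frac12$. On $[0,\frac12]$ convexity gives $\log\frac1{1-x}\le(2\log2)x$ and concavity gives $h_b(x)\ge(2\log2)x$. Hence $\varepsilon\ge\lambda\iota=\lambda(t-\varepsilon/2)$, and $\varepsilon\ge\frac{\lambda}{1+\lambda/2}t\ge\frac23\lambda t$.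
\end{proof}

Part (b) is (E1) with $\alpha=\lambda/3$. Part (a) concerns sets; to combine it with the chain rule we convert it to relative entropy, at the cost of a smaller gain and an additive constant.

\begin{lemma}[links, entropy form]\label{lem:linkent}
Let $\tau=\lambda/8$ and $C_1=\log\big(5(2+8/\lambda)^2\big)$. Let $\nu$ be a probability measure on $F(K)$, fix $i$, let $v=v_i$ and let $w,u$ be the two other vertices. Then
\[
\mathrm{KL}(\nu\|\mu)-\mathrm{KL}(\nu_v\|\mu_v)\ge\frac{1+\tau}2\Big(\mathrm{KL}(\nu_{vw}\|\mu_{vw})+\mathrm{KL}(\nu_{vu}\|\mu_{vu})-2\,\mathrm{KL}(\nu_v\|\mu_v)\Big)-C_1 .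
\]
\end{lemma}

\begin{proof}
Fix $v$ and let $\beta=\lambda/4$.

\emph{Sets.} Let $U_1,U_2$ be sets of neighbors of $v$ in the two other parts, and let $m_-\le m_+$ be the numbers $\mu^v(w\in U_1)$, $\mu^v(u\in U_2)$ in increasing order. For $U=U_1\cup U_2$ we have $t\le m_+$ and $\iota=\mu^v(U_1\times U_2)$, so Lemma~\ref{lem:link}(a) gives $\mu^v(U_1\times U_2)\le\min(m_-,5m_+^{1+\lambda})$. We claim that this is at most $5(m_-m_+)^{(1+\beta)/2}$. If $m_-\ge m_+^{1+\lambda}$, then $(m_-m_+)^{(1+\beta)/2}\ge m_+^{(1+\lambda/2)(1+\lambda/4)}\ge m_+^{1+\lambda}$, because $(1+\frac\lambda2)(1+\frac\lambda4)=1+\frac34\lambda+\frac18\lambda^2\le1+\lambda$. If $m_-<m_+^{1+\lambda}$, then $m_-^{1-\beta}\le m_+^{(1+\lambda)(1-\beta)}\le m_+^{1+\beta}$, because $(1+\lambda)(1-\beta)-(1+\beta)=\frac\lambda2-\frac{\lambda^2}4\ge0$; this says $m_-\le(m_-m_+)^{(1+\beta)/2}$.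

\emph{Functions.} Let $r_0=\frac2{1+\beta}$ and $r_1=\frac2{1+\beta/2}=\frac2{1+\tau}>r_0$. For $f,g\ge0$ with $\|f\|_{r_1}=\|g\|_{r_1}=1$ under the marginals of $\mu^v$,
\[
\mathbb E_{\mu^v}[f(w)g(u)]=\int_0^\infty\!\!\int_0^\infty\mu^v(f>s_1,\,g>s_2)\,ds_1ds_2\le5\int_0^\infty\mu^v(f>s_1)^{1/r_0}ds_1\int_0^\infty\mu^v(g>s_2)^{1/r_0}ds_2 .
\]
By Markov's inequality $\mu^v(f>s_1)\le\min(1,s_1^{-r_1})$, so each integral is at most $1+(r_1/r_0-1)^{-1}=2+2/\beta=2+8/\lambda$. Thus $\mathbb E_{\mu^v}[fg]\le\mathrm e^{C_1}$.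

\emph{Entropy.} Let $\nu(v)>0$ and let $\nu^v$ be the conditional law of $(w,u)$ under $\nu$. Take $f=(\nu^v_w/\mu^v_w)^{1/r_1}$ and $g=(\nu^v_u/\mu^v_u)^{1/r_1}$, which have norm $1$ and are positive on the support of $\nu^v$. The Gibbs inequality gives
\[
\mathrm{KL}(\nu^v\|\mu^v)\ge\mathbb E_{\nu^v}\log(fg)-C_1=\tfrac1{r_1}\big(\mathrm{KL}(\nu^v_w\|\mu^v_w)+\mathrm{KL}(\nu^v_u\|\mu^v_u)\big)-C_1 .
\]
Average over $v\sim\nu_v$. By the chain rule the three averages are $\mathrm{KL}(\nu\|\mu)$, $\mathrm{KL}(\nu_{vw}\|\mu_{vw})$ and $\mathrm{KL}(\nu_{vu}\|\mu_{vu})$, each minus $\mathrm{KL}(\nu_v\|\mu_v)$.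
\end{proof}

\subsection{Two adjacent faces}

We now prove (E2), first in entropy form. Suppose that a measure $\nu\ll Q$ almost attains the trivial bound, so that each of the pairs $(v,w)$ and $(u,w')$ carries almost all of the relative entropy. Conditional independence passes this on to the middle pair $(v,u)$. Expansion of the links then forces almost all of it onto the single vertex $v$, and also onto the single vertex $u$. Lemma~\ref{lem:pairs} forbids this unless the relative entropy is bounded.

\begin{lemma}\label{lem:two}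
Let $\eta=\tau c/32$ and $C_2=16\,C_1/(c\tau)$. For $Q=Q_{ijk}$ and every probability measure $\nu\ll Q$,
\[
\mathrm{KL}(\nu\|Q)\ge\frac{1+\eta}2\big(\mathrm{KL}(\nu_{vw}\|\mu_{vw})+\mathrm{KL}(\nu_{uw'}\|\mu_{uw'})\big)-2C_2 .
\]
\end{lemma}

\begin{proof}
Let $\Delta=\mathrm{KL}(\nu\|Q)$, and for a set of coordinates write $\Delta_{vw}$, $\Delta_{vwu}$, and so on, for the relative entropy of the marginals. All of these are at most $\Delta$; the marginals of $Q$ on $vwu$, on $vuw'$ and on their subsets are those of $\mu$. We may assume $\Delta<\frac{1+\eta}2(\Delta_{vw}+\Delta_{uw'})$. Since each of $\Delta_{vw},\Delta_{uw'}$ is at most $\Delta$, each is at least $(\frac2{1+\eta}-1)\Delta\ge(1-2\eta)\Delta$.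

Given $(v,u)$, the law $Q$ is a product. The chain rule and superadditivity give $\Delta-\Delta_{vu}\ge(\Delta_{vwu}-\Delta_{vu})+(\Delta_{vuw'}-\Delta_{vu})$. Hence
\[
\Delta_{vu}\ge\Delta_{vwu}+\Delta_{vuw'}-\Delta\ge\Delta_{vw}+\Delta_{uw'}-\Delta\ge(1-4\eta)\Delta .
\]
Apply Lemma~\ref{lem:linkent} to the law of the face $vwu$ with center $v$. As $\Delta_{vwu}\le\Delta$ and $\Delta_{vw},\Delta_{vu}\ge(1-4\eta)\Delta$,
\[
\Delta-\Delta_v\ge(1+\tau)\big((1-4\eta)\Delta-\Delta_v\big)-C_1,
\]
so $\tau\Delta_v\ge(\tau-4\eta(1+\tau))\Delta-C_1\ge(\tau-8\eta)\Delta-C_1$, that is, $\Delta_v\ge(1-\frac c4)\Delta-\frac{C_1}\tau$. The face $vuw'$ with center $u$ has pairs $uv$ and $uw'$ with the same lower bounds, so $\Delta_u\ge(1-\frac c4)\Delta-\frac{C_1}\tau$. By Lemma~\ref{lem:pairs},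
\[
\Delta\ge\Delta_{vu}\ge\big(1+\tfrac c2\big)\Big(\big(1-\tfrac c4\big)\Delta-\tfrac{C_1}\tau\Big)\ge\big(1+\tfrac c8\big)\Delta-\tfrac{2C_1}\tau ,
\]
where $(1+\frac c2)(1-\frac c4)=1+\frac c4-\frac{c^2}8\ge1+\frac c8$. So $\Delta\le C_2$. Then $\frac{1+\eta}2(\Delta_{vw}+\Delta_{uw'})\le(1+\eta)\Delta\le2C_2$, and the right side of the claim is at most $0$.
\end{proof}

\begin{corollary}\label{cor:E2}
Condition \textup{(E2)} holds with this $\eta$ and $B=\mathrm e^{2C_2}$.
\end{corollary}

\begin{proof}
By continuity let $f,g>0$, and let $\nu$ be proportional to $f(v,w)g(u,w')Q$. The equality case of the Gibbs inequality and Lemma~\ref{lem:two}, with $\frac1r=\frac{1+\eta}2$, give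
\[
\log\mathbb E_Q[fg]\le\tfrac1r\big(\mathbb E_\nu\log f^r-\mathrm{KL}(\nu_{vw}\|\mu_{vw})\big)+\tfrac1r\big(\mathbb E_\nu\log g^r-\mathrm{KL}(\nu_{uw'}\|\mu_{uw'})\big)+2C_2 .
\]
By the Gibbs inequality the first two terms are at most $\frac1r\log\mathbb Ef^r=\log\|f\|_r$ and $\log\|g\|_r$.
\end{proof}

\section{End of the proof}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:comb}]
The $3$-graph $K$ lies over $G_0$, hence over $G$. By Proposition~\ref{prop:dense} it suffices to show $h^1(K)^2<\frac12n^{\delta/4}$. Below, $O(\cdot)$ has absolute constants that do not depend on $C_0$.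

The numbers $c,\lambda,\tau$ and $\alpha=\lambda/3$ are fixed multiples of $\delta$, and $\eta\le\frac13$ is a fixed multiple of $\delta^2$. Hence $C_1=O(\log\frac2\delta)$ and $\log(6B)=\log6+2C_2=O(\delta^{-2}\log\frac2\delta)$. By Lemma~\ref{lem:link}(b) and Corollary~\ref{cor:E2}, Proposition~\ref{prop:harm} applies. Let $k_0\ge1$ be minimal with $q=2\omega^{k_0}\ge64/\delta$. Since $\omega\le2$ we have $q\le128/\delta$. Since $\log\omega\ge\log(1+2\eta)\ge\eta$ and $2\omega^{k_0-1}<64/\delta$, we have $k_0\le1+\eta^{-1}\log(32/\delta)=O(\delta^{-2}\log\frac2\delta)$. Also $\log(2q/\alpha^2)=O(\log\frac2\delta)$. Therefore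
\[
\log M=O\big(\delta^{-2}\log^2\tfrac2\delta\big)+O(\delta^{-2})\cdot O\big(\delta^{-2}\log\tfrac2\delta\big)=O\big(\delta^{-4}\log\tfrac2\delta\big),
\]
using $\log\frac2\delta\le2\delta^{-2}$. As $|\Omega|\le6n^2$ and $2/q\le\delta/32$,
\[
h^1(K)\le M^2(6n^2)^{\delta/32}\le6M^2n^{\delta/16},\qquad h^1(K)^2\le36M^4n^{\delta/8}.
\]
So it suffices that $\log72+4\log M<\frac18\delta\ell$. The left side is at most $C\delta^{-4}\log\frac2\delta$ for an absolute constant $C$, because $\delta^{-4}\log\frac2\delta\ge\log2$. By \eqref{eq:range}, $\delta\ell\ge C_0^5\delta^{-4}\log\ell\ge C_0^5\delta^{-4}\log\frac2\delta$. Any $C_0\ge5$ with $C_0^5>8C$ works.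
\end{proof}

This completes the proofs of Theorems~\ref{thm:criterion} and~\ref{thm:main} and of Corollary~\ref{cor:conj}. The exponent $\frac15$ comes from the last comparison: the loss $\log M$ is of order $\delta^{-4}\log\frac2\delta$, one factor $\delta^{-2}$ coming from $C_2$ and one from the small gain $\eta$ in each smoothing step, and it must be beaten by $\delta\log n$.

\begin{thebibliography}{9}
\bibitem{BG} Joshua Brakensiek and Venkatesan Guruswami, \emph{Redundancy Is All You Need (for CSP Sparsification)}, arXiv:2411.03451 (2024).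
\end{thebibliography}
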